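\title{The bounds for the quasisymmetric distortion spectrum are not sharp}

\begin{abstract}
A $K$-quasiconformal self-map of the unit disk distorts the lengths of small boundary arcs by powers between $1/K$ and $K$. How often a given power can occur is measured by a dimension spectrum $F_K(\alpha)$ and an integral means spectrum $B_K(t)$. Explicit upper bounds for both are known, and it was conjectured that they are attained. We disprove this. For small dilatation $k=(K-1)/(K+1)$ and $t=\pm T/k$ the problem linearizes, and the conjectured value of $B_K(t)$ tends to $T^2$. We recover this exponent from an entropy inequality whose equality case is a positive harmonic function $P$ on the half-plane with $y|\nabla P|/P\equiv T$; no such function exists for $0<T<1$, and this gives a definite gain. Factorization of quasiconformal maps carries the gain to every $K>1$: outside an explicit trivial set the nontrivial bounds are strict.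
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Two spectra}

Throughout, $0<k<1$ and $K=(1+k)/(1-k)>1$; each of the two numbers determines the other. Write $\partial=\frac12(\partial_x-i\partial_y)$ and $\bar\partial=\frac12(\partial_x+i\partial_y)$. A homeomorphism $\phi\colon\Omega\to\Omega'$ of planar domains is \emph{$K$-quasiconformal} if $\phi\in W^{1,2}_{\mathrm{loc}}(\Omega)$ and $\bar\partial\phi=\nu\,\partial\phi$ almost everywhere for a measurable \emph{Beltrami coefficient} $\nu$ with $\|\nu\|_\infty\le k$. The model is the radial stretch $z|z|^a$, $a>-1$. Its derivatives are $\partial=(1+\frac a2)|z|^a$ and $\bar\partial=\frac a2\frac z{\bar z}|z|^a$, so its coefficient is $\frac a{2+a}\frac z{\bar z}$. The choices $a=K-1$ and $a=\frac1K-1$ give the coefficients $kz/\bar z$ and $-kz/\bar z$. These two \emph{power maps} preserve the upper half-plane $\mathbb H$ and act on the positive axis as $x^K$ and $x^{1/K}$.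

Let $\phi$ be a $K$-quasiconformal map of the unit disk $\mathbb D$ onto itself. It extends to a homeomorphism of the closed disk. The power maps show that a boundary arc of length $r$ may be the image of an arc of length about $r^{1/K}$ or $r^K$, and H\"older continuity says that nothing worse happens. But a power map distorts in this way at one point only. We ask how many arcs of length $r$ can be distorted by a given power at the same time.

Let $m$ be normalized Lebesgue measure on $\partial\mathbb D$ and $\mu=\phi_*m$, so that the $\mu$-mass of an arc is the normalized length of its preimage. For $\alpha>0$ let $\mathcal N(r,\alpha,\epsilon)$ be the maximal number of disjoint disks $B(z,r)$ with centers $z\in\operatorname{supp}\mu=\partial\mathbb D$ and $r^{\alpha+\epsilon}\le\mu(B(z,r))\le r^{\alpha-\epsilon}$, and set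
\[
f_\phi(\alpha)=\lim_{\epsilon\to0}\limsup_{r\to0}\frac{\log\mathcal N(r,\alpha,\epsilon)}{|\log r|},\qquad F_K(\alpha)=\sup_\phi f_\phi(\alpha),
\]
where $\log0=-\infty$ and the supremum runs over all $K$-quasiconformal maps of $\mathbb D$ onto $\mathbb D$. Since $\mathcal N$ decreases as $\epsilon\downarrow0$, the outer limit exists and is an infimum. Thus $f_\phi(\alpha)=d$ means that about $r^{-d}$ disjoint arcs of size $r$ have mass about $r^\alpha$. The second spectrum measures the same distortion by moments. For $t\in\mathbb R$ let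
\[
\beta_\phi(t)=\inf\Big\{\beta:\int_0^{2\pi}\Big(\frac{1-|\phi(re^{i\theta})|}{1-r}\Big)^t d\theta=O\big((1-r)^{-\beta}\big)\text{ as }r\to1\Big\},\qquad B_K(t)=\sup_\phi\beta_\phi(t).
\]
The ratio in the integrand replaces the derivative: it is comparable to the factor by which $\phi$ stretches the boundary arc of length $1-r$ at $e^{i\theta}$ (Lemma~\ref{lem:means}). Large positive $t$ detects expansion, and large negative $t$ detects compression.

Three observations fix the scale.
\begin{enumerate}
\item[(O1)] A disk $B(z,r)$ with $z\in\partial\mathbb D$ cuts an arc of normalized length $\frac2\pi\arcsin\frac r2\in[\frac r\pi,\frac r2]$. Hence $\mathcal N\le\pi/r$, and $\mathcal N\le r^{-\alpha-\epsilon}$ because $\mu$ has mass $1$. As $\mathcal N$ is an integer, $f_\phi(\alpha)$ is either $-\infty$ or lies in $[0,\min\{\alpha,1\}]$.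
\item[(O2)] For the identity, $f(1)=1$ and $\beta\equiv0$. In particular $B_K\ge0$.
\item[(O3)] Transport $z|z|^{K-1}$ to $\mathbb D$ by a Cayley map $\mathbb H\to\mathbb D$, and let $\xi_0$ be the image of $0$. The Cayley map is bi-Lipschitz near $0$, and the preimage of $(-s,s)$ under the power map is $(-s^{1/K},s^{1/K})$. So $\mu(B(\xi_0,r))\asymp r^{1/K}$, and this one disk gives $F_K(1/K)\ge0$. The other power map gives $\mu(B(\xi_0,r))\asymp r^K$ and $F_K(K)\ge0$. Outside $[1/K,K]$ one has $F_K=-\infty$ (see Section~\ref{sec:dimension}).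
\end{enumerate}

\subsection{The known bounds and the conjecture}

The problem treated here was posed in \cite{PS}. It starts from the following known bounds.

\begin{theorem}[known bounds]\label{thm:known}
Let $K>1$ and $c=\frac{4K}{(K-1)^2}$.
\begin{enumerate}
\item[(i)] $F_K(\alpha)\le-c\,(\sqrt\alpha-\sqrt K)(\sqrt\alpha-1/\sqrt K)$ for $\frac1K\le\alpha\le1-k^2$ and for $\frac1{1-k^2}\le\alpha\le K$.
\item[(ii)] $F_K(\alpha)\le\min\{\alpha,1\}$ for $1-k^2\le\alpha\le\frac1{1-k^2}$.
\item[(iii)] $B_K(t)\le\max\big\{0,\frac{t(t-1)}{t+c}\big\}$ for $-\frac2{K-1}\le t\le\frac{2K}{K-1}$.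
\item[(iv)] $B_K(t)=-(K-1)t-1$ for $t\le-\frac2{K-1}$, and $B_K(t)=(1-\frac1K)t-1$ for $t\ge\frac{2K}{K-1}$.
\end{enumerate}
\end{theorem}

\noindent\textbf{Conjecture.} \emph{For every $K>1$, each of the inequalities \textup{(i)}, \textup{(ii)}, \textup{(iii)} is an equality throughout its range.}

\medskip
In terms of $k$,
\begin{equation}\label{eq:constants}
c=\frac{1-k^2}{k^2},\qquad 1+c=\frac1{k^2},\qquad \frac2{K-1}=\frac{1-k}k,\qquad\frac{2K}{K-1}=\frac{1+k}k .
\end{equation}
We write $G_K(\alpha)$ for the right side of (i), (ii) on $[1/K,K]$, with $G_K=-\infty$ elsewhere, so that $F_K\le G_K$ on $(0,\infty)$. We also write $H_K(t)=\frac{t(t-1)}{t+c}$; by \eqref{eq:constants}, $t+c>0$ on the range of (iii).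

The bounds are correct wherever they can be tested by hand. The right side of (i) vanishes at $\alpha=1/K$ and $\alpha=K$, where (O3) gives $F_K\ge0$. The right side of (iii) vanishes for $t\in[0,1]$, where (O2) gives $B_K\ge0$. At $t=-\frac{1-k}k$ both $t(t-1)$ and $t+c$ equal $\frac{1-k}{k^2}$, and at $t=\frac{1+k}k$ both equal $\frac{1+k}{k^2}$; so $H_K=1$ at the two endpoints of the range of (iii), and this is the exact value given by (iv). Even the slopes agree: $H_K'=(2t-1-H_K)/(t+c)$ equals $-\frac{2k}{1-k}=-(K-1)$ and $\frac{2k}{1+k}=1-\frac1K$ at these endpoints. A bound that is exact in the middle of its range and joins the exact answer tangentially at both ends is a natural candidate for the truth.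

\subsection{Results}

\begin{theorem}[small dilatation]\label{thm:small}
There is a function $\delta\colon(0,1)\to(0,\infty)$ such that for every $T\in(0,1)$
\[
\limsup_{k\to0}B_K(\pm T/k)\le T^2-\delta(T).
\]
The points $t=\pm T/k$ lie in the range of \textup{(iii)} once $T\le1-k$, and for small $k$ the right side of \textup{(iii)} there equals $\frac{T(T\mp k)}{1-k^2\pm kT}$, which tends to $T^2$. Hence \textup{(iii)} is strict at $t=\pm T/k$ for all small $k$, and the conjecture is false.
\end{theorem}

\begin{theorem}[every dilatation]\label{thm:all}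
Let $K>1$.
\begin{enumerate}
\item[(a)] $F_K<G_K$ on $(\frac1K,1-k^2]\cup[\frac1{1-k^2},K)$, and also on $(1-k^2,1-k^2+\epsilon_K)$ and $(\frac1{1-k^2}-\epsilon_K,\frac1{1-k^2})$ for some $\epsilon_K>0$.
\item[(b)] $B_K(t)<\frac{t(t-1)}{t+c}$ for all $t\in(-\frac2{K-1},0)\cup(1,\frac{2K}{K-1})$.
\item[(c)] Equality holds in \textup{(i)} at $\alpha=1/K$ and $\alpha=K$; in \textup{(iii)} for $t\in[0,1]$ and at the two endpoints of its range; and in \textup{(ii)} in a neighborhood of $\alpha=1$.
\end{enumerate}
Thus equality holds in \textup{(i)} if and only if $\alpha\in\{1/K,K\}$, and in \textup{(iii)} if and only if $t\in\{-\frac2{K-1}\}\cup[0,1]\cup\{\frac{2K}{K-1}\}$.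
\end{theorem}

The parts of (c) that concern (i) and (iii) were verified in the preceding subsection. The exact values of $F_K$ and $B_K$ at the points not covered by (c) and (iv) are not determined here.

The proof of Theorem~\ref{thm:small} occupies Sections~\ref{sec:line}--\ref{sec:entropy} and does not use Theorem~\ref{thm:known}. Section~\ref{sec:line} translates both spectra into statements about lengths of intervals and bounds $B_K$ by a quantity that involves only finitely many scales. On finitely many scales one may let $k\to0$, which leaves an exponential moment of a linear functional of the Beltrami coefficient (Section~\ref{sec:linear}). Section~\ref{sec:entropy}, the heart of the paper, estimates this moment. For Theorem~\ref{thm:all} we write a $K$-quasiconformal map as a composition whose second factor has small dilatation (Section~\ref{sec:rules}). The bound $G_K$ turns out to be reproduced by composition with a unique optimal splitting of the exponent, so that a gain for the small factor is a gain for $K$ (Section~\ref{sec:strict}).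 Section~\ref{sec:bernoulli} constructs the examples for (ii).

\section{Reduction to intervals on the line}\label{sec:line}

\subsection{Standard facts}

We use the following textbook facts; $dA$ denotes area.
\begin{enumerate}
\item[(F1)] \emph{Composition.} If $\phi,\phi_1$ are quasiconformal on the same domain with coefficients $\nu,\nu_1$, then the coefficient of $\phi\circ\phi_1^{-1}$ at $\phi_1(z)$ has modulus $|\nu-\nu_1|/|1-\bar\nu_1\nu|$ for almost every $z$. Inverses of $K$-quasiconformal maps, and their compositions with conformal maps on either side, are $K$-quasiconformal.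
\item[(F2)] \emph{Existence and dependence on parameters.} Let $\nu\in L^\infty(\mathbb C)$, $\|\nu\|_\infty\le1$. For $|\lambda|<1$ there is a unique quasiconformal map $\Phi^\lambda$ of $\mathbb C$ onto itself with coefficient $\lambda\nu$ that fixes $0$ and $1$. By the Ahlfors--Bers theorem $\lambda\mapsto\Phi^\lambda(z)$ is holomorphic for each $z$, and \cite[Ch.~V]{Ahl}
\[
\frac d{d\lambda}\Phi^\lambda(z)\Big|_{\lambda=0}=-\frac1\pi\int_{\mathbb C}\nu(\zeta)R(\zeta,z)\,dA(\zeta),\qquad R(\zeta,z)=\frac1{\zeta-z}-\frac z{\zeta-1}+\frac{z-1}\zeta .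
\]
Following such a solution by a Riemann map, one obtains for any coefficient on $\mathbb D$ of norm less than $1$ a quasiconformal map of $\mathbb D$ onto itself that has this coefficient and fixes $0$.
\item[(F3)] \emph{Reflection.} A $K$-quasiconformal map of $\mathbb D$ or $\mathbb H$ onto itself extends to a homeomorphism of the closure in the sphere, and reflection in the boundary extends it to a $K$-quasiconformal map of the sphere. A homeomorphism that is $K$-quasiconformal off one point is $K$-quasiconformal.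
\item[(F4)] \emph{Quasisymmetry} \cite[\S3.5]{AIM}. There is an increasing homeomorphism $\eta_K$ of $[0,\infty)$, depending only on $K$, such that every $K$-quasiconformal $\Phi\colon\mathbb C\to\mathbb C$ satisfies
\[
|\Phi(z)-\Phi(z_1)|\le\eta_K\Big(\frac{|z-z_1|}{|z-z_2|}\Big)|\Phi(z)-\Phi(z_2)|,\qquad z_2\ne z .
\]
We call $z$ the center.
\item[(F5)] \emph{Mori's theorem.} A $K$-quasiconformal map $\phi$ of $\mathbb D$ onto itself with $\phi(0)=0$ satisfies $|\phi(z)-\phi(z')|\le C_K|z-z'|^{1/K}$ on $\overline{\mathbb D}$.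
\end{enumerate}

\subsection{Boundary maps and lifts}

The circle has no exact scaling symmetry; the line has. Let $\mathcal Q_K$ be the set of increasing homeomorphisms of $\mathbb R$ that are boundary values of $K$-quasiconformal maps of $\mathbb H$ onto itself fixing $\infty$, and let $\mathcal Q_K^0$ be the subset with $h(0)=0$, $h(1)=1$. By (F1), $\mathcal Q_K$ is closed under inversion and under composition on either side with increasing affine maps. By (F3), each $h\in\mathcal Q_K$ extends to a $K$-quasiconformal map of $\mathbb C$.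

\emph{Doubling.} Let $h\in\mathcal Q_K$. By (F4), centered at the common endpoint, $|h(I)|\le\eta_K(1)|h(I')|$ for adjacent intervals of equal length. So the concentric triple satisfies $|h(3I)|\le3^q|h(I)|$, where $3^q=1+2\eta_K(1)$. If $I\subset J$, then $J$ lies within distance $|J|$ of the center of $I$, so $J\subset3^nI$ once $3^n|I|\ge2|J|$. The least such $n$ has $3^n<6|J|/|I|$, whence
\begin{equation}\label{eq:doubling}
\frac{|h(I)|}{|h(J)|}\ge6^{-q}\Big(\frac{|I|}{|J|}\Big)^q\qquad(I\subset J,\ h\in\mathcal Q_K).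
\end{equation}

\emph{Normalization.} In both spectra we may assume $\phi(0)=0$. For $f_\phi$, replace $\phi$ by $\phi\circ\sigma$, where $\sigma$ is a M\"obius automorphism of $\mathbb D$ with $\sigma(0)=\phi^{-1}(0)$. The density of $\sigma_*m$ is bounded above and below, so masses change by bounded factors, which are absorbed by passing from $\epsilon$ to $2\epsilon$. For $\beta_\phi$, replace $\phi$ by $\sigma\circ\phi$ with $\sigma(\phi(0))=0$; here $1-|\sigma(w)|\asymp1-|w|$. We call $\phi$ \emph{normalized} if it is a $K$-quasiconformal map of $\mathbb D$ onto itself with $\phi(0)=0$.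

\emph{Lifts.} A normalized $\phi$ lifts from $\mathbb D\setminus\{0\}$ through $w\mapsto e^{2\pi iw}$ to a $K$-quasiconformal map of $\mathbb H$ onto itself that commutes with $w\mapsto w+1$ and therefore fixes $\infty$. Its boundary values $h\in\mathcal Q_K$, which we call a \emph{lift} of $\phi$, satisfy $h(x+1)=h(x)+1$ and $\phi(e^{2\pi ix})=e^{2\pi ih(x)}$. An arc that corresponds to an interval $J$ has normalized length $|J|$ and $\phi_*m$-mass $|h^{-1}(J)|$. Chords and distances modulo $1$ are related by
\begin{equation}\label{eq:chord}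
|e^{2\pi ix}-e^{2\pi ix'}|=2\sin\pi\tau\in[4\tau,2\pi\tau],\qquad\tau=\operatorname{dist}(x-x',\mathbb Z)\le\tfrac12 .
\end{equation}
There is $C=C(K)$ with
\begin{equation}\label{eq:holder}
C^{-1}|I|^K\le|h(I)|\le C|I|^{1/K}\qquad(|I|\le1).
\end{equation}
Indeed, let $I=[a,b]$. Then $|h(I)|\le1$, so we can choose $x\in I$ with $h(x)-h(a)=\min\{|h(I)|,\frac12\}\ge\frac12|h(I)|$, and \eqref{eq:chord} and (F5) give $2|h(I)|\le|\phi(e^{2\pi ix})-\phi(e^{2\pi ia})|\le C_K(2\pi|I|)^{1/K}$. The lower bound is the upper bound for $h^{-1}$, which is a lift of $\phi^{-1}$.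

\subsection{The dimension spectrum}\label{sec:dimension}

The definition of $f_\phi$ treats source and target differently: the arcs are disks of one fixed radius in the target. To invert and compose maps we need a symmetric description. Given $r_j\to0$ and positive numbers $X_j(I)$ indexed by $I$ in a finite set $\mathcal I_j$, we write $X_j(I)=r_j^{a+o(1)}$ if $\log X_j(I)/\log r_j\to a$ uniformly in $I$, and $X_j\ge r_j^{a+o(1)}$ if $X_j\ge r_j^{a+\epsilon_j}$ for some $\epsilon_j\to0$.

\begin{definition}
Let $h$ be a lift, $\alpha>0$, $d\ge0$. An \emph{$(\alpha,d)$-sequence for $h$} consists of scales $r_j\to0$ and nonempty finite families $\mathcal I_j$ of intervals, the members of each family having disjoint interiors modulo $1$, such that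
\[
|h(I)|=r_j^{1+o(1)},\qquad|I|=r_j^{\alpha+o(1)}\quad(I\in\mathcal I_j),\qquad\#\mathcal I_j\ge r_j^{-d+o(1)} .
\]
\end{definition}

\begin{lemma}\label{lem:sequence}
Let $\phi$ be normalized with lift $h$, and let $d\ge0$. Then $f_\phi(\alpha)\ge d$ if and only if $h$ has an $(\alpha,d)$-sequence.
\end{lemma}

\begin{proof}
Let $f_\phi(\alpha)\ge d$. Since $f_\phi(\alpha)$ is an infimum over $\epsilon$, for each $j$ there is $r_j<1/j$ with $\mathcal N(r_j,\alpha,1/j)\ge r_j^{-d+1/j}>0$. The corresponding disks cut disjoint arcs $J$ with $|J|\in[r_j/\pi,r_j/2]$ by (O1), and the intervals $I=h^{-1}(J)$, whose lengths are the masses of the disks, form the family $\mathcal I_j$.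

Conversely, take an $(\alpha,d)$-sequence and $\epsilon_j\downarrow0$ with $r_j^{1+\epsilon_j}\le|h(I)|\le r_j^{1-\epsilon_j}$ for $I\in\mathcal I_j$. The images $h(I)$ have different lengths, so we shrink them to a common size $r_j'=r_j^{1+\epsilon_j}$; doubling will show that little mass is lost. Let $y_I$ be the midpoint of $h(I)$. The open intervals of length $r_j'$ centered at the points $y_I$ are disjoint modulo $1$, so these points are at distance at least $r_j'$ modulo $1$. By \eqref{eq:chord} the centers $e^{2\pi iy_I}$ are at distance at least $4r_j'$, and the disks $B_I=B(e^{2\pi iy_I},r_j')$ are disjoint. The disk $B_I$ cuts an arc $J'$ centered at $y_I$ with $r_j'/\pi\le|J'|\le r_j'/2$, so $J'\subset h(I)$. By \eqref{eq:doubling} for $h^{-1}$,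
\[
6^{-q}\big(r_j^{2\epsilon_j}/\pi\big)^q|I|\le\mu(B_I)=|h^{-1}(J')|\le|I| .
\]
Hence $\mu(B_I)=r_j^{\alpha+o(1)}=(r_j')^{\alpha+o(1)}$. For each fixed $\epsilon>0$ and large $j$ we get $\mathcal N(r_j',\alpha,\epsilon)\ge\#\mathcal I_j\ge(r_j')^{-d+o(1)}$, so $f_\phi(\alpha)\ge d$.
\end{proof}

If an $(\alpha,d)$-sequence exists, \eqref{eq:holder} gives $\alpha K\ge1\ge\alpha/K$. With (O1) this shows that $F_K=-\infty$ outside $[1/K,K]$.

\subsection{The integral means spectrum}

Fix an integer $N\ge2$. The \emph{$N$-adic intervals of generation $n$} are the intervals $[jN^{-n},(j+1)N^{-n}]$, $j\in\mathbb Z$. For a lift $h$ let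
\[
S_n(t)=\sum_IN^{-n}\big(N^n|h(I)|\big)^t,
\]
summed over the $N^n$ intervals of generation $n$ in $[0,1]$. This is the average of the $t$-th powers of the stretching factors $|h(I)|/|I|$.

\begin{lemma}\label{lem:means}
If $\phi$ is normalized with lift $h$, then $\displaystyle\beta_\phi(t)=\limsup_{n\to\infty}\frac{\log S_n(t)}{n\log N}$.
\end{lemma}

\begin{proof}
We show that for $r$ close to $1$, with constants depending only on $K$ and $N$,
\begin{equation}\label{eq:radial}
1-|\phi(re^{2\pi ix})|\asymp|h(I)|\quad\text{whenever }x\in I\text{ and }\tfrac{1-r}N<|I|\le1-r .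
\end{equation}
Reflect $\phi$ in the circle to a $K$-quasiconformal map of $\mathbb C$, and put $\eta=\eta_K$, $z=re^{2\pi ix}$, $\zeta=e^{2\pi ix}$. We pass from $1-|\phi(z)|$ to $|h(I)|$ in three steps.

First, choose $\xi\in\partial\mathbb D$ with $|\phi(z)-\phi(\xi)|=1-|\phi(z)|$. Since $|z-\zeta|\le|z-\xi|$, (F4) with center $z$ gives $1-|\phi(z)|\le|\phi(z)-\phi(\zeta)|\le\eta(1)(1-|\phi(z)|)$.

Second, let $\zeta'$ be the endpoint of the arc $e^{2\pi iI}$ farther from $\zeta$ and $\zeta''$ the other one, and put $\ell'=|\phi(\zeta)-\phi(\zeta')|$, $\ell''=|\phi(\zeta)-\phi(\zeta'')|$. By \eqref{eq:chord}, $2|I|\le|\zeta-\zeta'|\le2\pi|I|$, while $|I|\le|\zeta-z|=1-r\le N|I|$. So (F4) with center $\zeta$ gives $\ell'\le\eta(2\pi)|\phi(\zeta)-\phi(z)|$, $|\phi(\zeta)-\phi(z)|\le\eta(N/2)\ell'$ and $\ell''\le\eta(1)\ell'$.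

Third, $|h(I)|$ is the sum of the distances from $h(x)$ to the two endpoints of $h(I)$, and $|h(I)|\le\frac12$ for $r$ close to $1$ by \eqref{eq:holder}. So \eqref{eq:chord} gives $\ell'/2\pi\le|h(I)|\le(\ell'+\ell'')/4\le(1+\eta(1))\ell'/4$. This proves \eqref{eq:radial}.

For each $r$ there is exactly one $n$ with $N^{-n}\le1-r<N^{1-n}$, and every large $n$ occurs. Splitting the circle into the arcs of generation $n$ and using \eqref{eq:radial} together with $1-r\asymp N^{-n}$, we see that the integral in the definition of $\beta_\phi(t)$ is comparable to $S_n(t)$. So $\beta_\phi(t)=\inf\{\beta:S_n(t)=O(N^{n\beta})\}$, which is the stated upper limit.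
\end{proof}

For $t\in[0,1]$, concavity of $x^t$ gives $S_n(t)\le S_n(1)^t=1$; this is why $B_K$ vanishes there.

The sums $S_n$ involve unboundedly many scales, while our estimates for small $k$ will be uniform only over boundedly many. The affine invariance of $\mathcal Q_K$ bridges this gap. Let $x_j=j/N$, $I_j=[x_{j-1},x_j]$ for $1\le j\le N$, and
\[
A_N(t,K)=\sup_{h\in\mathcal Q_K^0}\frac1N\sum_{j=1}^N\big(N|h(I_j)|\big)^t .
\]
This is finite, because $6^{-q}N^{-q}\le|h(I_j)|\le1$ by \eqref{eq:doubling}.

\begin{lemma}\label{lem:submult}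
For every $N\ge2$ and $t\in\mathbb R$, $\ B_K(t)\le\log A_N(t,K)/\log N$.
\end{lemma}

\begin{proof}
Let $h$ be a lift and $I=[a,a+s]$ an interval of generation $n$, with children $I^{(1)},\dots,I^{(N)}$. The map $x\mapsto(h(a+sx)-h(a))/|h(I)|$ lies in $\mathcal Q_K^0$, so
\[
\sum_{j=1}^NN^{-n-1}\big(N^{n+1}|h(I^{(j)})|\big)^t=N^{-n}\big(N^n|h(I)|\big)^t\cdot\frac1N\sum_{j=1}^N\Big(\frac{N|h(I^{(j)})|}{|h(I)|}\Big)^t\le A_N\,N^{-n}\big(N^n|h(I)|\big)^t .
\]
Thus $S_{n+1}\le A_NS_n$. Since $S_0=1$, we get $S_n\le A_N^n$, and Lemma~\ref{lem:means} applies.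
\end{proof}

\section{Small dilatation: the linear problem}\label{sec:linear}

For fixed $N$ and small $k$ the stretching factors $N|h(I_j)|$ are $1+O(k)$, so their $t$-th moments tend to $1$ for fixed $t$. A nontrivial limit appears for $t$ of order $1/k$, and by \eqref{eq:constants} the range of (iii) is $-\frac{1-k}k\le t\le\frac{1+k}k$. So we put $t=\pm T/k$ with $0<T<1$. Then only the first variation of $h$ in $k$ survives.

For $\nu\in L^\infty(\mathbb H)$ with $\|\nu\|_\infty\le1$ define
\begin{equation}\label{eq:uj}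
u_j(\nu)=-\frac2\pi\operatorname{Re}\int_{\mathbb H}\nu\,(\kappa_j-\kappa)\,dA,\qquad\kappa_j(\zeta)=\frac1{(\zeta-x_j)(\zeta-x_{j-1})},\quad\kappa(\zeta)=\frac1{\zeta(\zeta-1)} .
\end{equation}
The integral converges absolutely: the kernels have simple poles, and $\kappa_j-\kappa=O(|\zeta|^{-3})$ at infinity. Let
\[
L_N(T)=\sup_{\|\nu\|_\infty\le1}\frac1N\sum_{j=1}^Ne^{Tu_j(\nu)} .
\]

\begin{lemma}\label{lem:linearize}
For fixed $N$ and $0<T<1$, $\ \limsup_{k\to0}A_N(\pm T/k,K)\le L_N(T)$.
\end{lemma}

\begin{proof}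
Let $h\in\mathcal Q_K^0$. Its extension by reflection is a $K$-quasiconformal map of $\mathbb C$ that fixes $0,1$ and commutes with conjugation. Its coefficient has the form $k\nu$ with $\|\nu\|_\infty\le1$ and $\nu(\bar\zeta)=\overline{\nu(\zeta)}$. By uniqueness in (F2), the extension is $\Phi^k$.

For $|\lambda|\le\frac12$ the map $\Phi^\lambda$ is $3$-quasiconformal, so (F4) with center $0$ and $z_2=1$ gives $|\Phi^\lambda(x)|\le C_1:=\eta_3(1)$ for $x\in[0,1]$. By Cauchy's estimate the $n$-th Taylor coefficient of $\lambda\mapsto\Phi^\lambda(x)$ at $0$ is at most $2^nC_1$. The zeroth coefficient is $x$. The first, $v(x)$, satisfies $|v(x)|\le2C_1$, and since $R(\bar\zeta,x)=\overline{R(\zeta,x)}$ for real $x$, the two half-planes contribute conjugate values: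
\[
v(x)=-\frac2\pi\operatorname{Re}\int_{\mathbb H}\nu(\zeta)R(\zeta,x)\,dA(\zeta).
\]
For $k\le\frac14$ the remainder satisfies $|h(x)-x-kv(x)|\le\sum_{n\ge2}C_1(2k)^n\le8C_1k^2$. From
\[
R(\zeta,x)-R(\zeta,x')=(x-x')\Big[\frac1{(\zeta-x)(\zeta-x')}-\frac1{\zeta-1}+\frac1\zeta\Big]=(x-x')\Big[\frac1{(\zeta-x)(\zeta-x')}-\kappa(\zeta)\Big]
\]
we get $N(v(x_j)-v(x_{j-1}))=u_j(\nu)$, so $|u_j|\le4C_1N$ and $N|h(I_j)|=1+ku_j+\theta_j$ with $|\theta_j|\le16C_1Nk^2$. Then $|ku_j+\theta_j|\le8C_1Nk$. Once this is at most $\frac12$, the inequality $|\log(1+x)-x|\le x^2$ gives $|\log(N|h(I_j)|)-ku_j|\le C_Nk^2$ with $C_N=16C_1N+64C_1^2N^2$. Therefore $(N|h(I_j)|)^{\pm T/k}\le e^{C_Nk}e^{Tu_j(\pm\nu)}$, uniformly in $h$, and $A_N(\pm T/k,K)\le e^{C_Nk}L_N(T)$.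
\end{proof}

The error $C_Nk$ grows with $N$, so we must let $k\to0$ first and $N\to\infty$ afterwards. By Lemmas~\ref{lem:submult} and~\ref{lem:linearize} the task is to bound the growth exponent of $L_N(T)$, and the exponent to beat is $T^2$.

\begin{example}[the power map]\label{ex:power}
Let $\nu=-\zeta/\bar\zeta$. Solving $\frac a{2+a}=-\lambda$ gives $\Phi^\lambda(z)=z|z|^{-2\lambda/(1+\lambda)}$, so $\Phi^k$ restricts to $x^{1/K}$ on $[0,1]$, and $v(x)=-2x\log x$. Hence
\[
u_j=2\log N-2\big(j\log j-(j-1)\log(j-1)\big).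
\]
Here $u_1=2\log N$, and for $j\ge2$ the bracket is $1+\log\xi$ with $\xi\in(j-1,j)$ by the mean value theorem. So $u_j=2\log(N/j)+O(1)$, and $\frac1N\sum_je^{Tu_j}\asymp N^{2T-1}\sum_{j\le N}j^{-2T}$ has growth exponent $\max\{0,2T-1\}$. The line $2T-1$ is the limit of the expressions in (iv) at $t=\pm T/k$, namely $\frac{2T}{1\pm k}-1$. The parabola $T^2$ exceeds $0$ by $T^2$ and exceeds $2T-1$ by $(1-T)^2$. So the exponent $T^2$ is attained at $T=0$ and at $T=1$, and the question is whether a coefficient that spreads its distortion over many points attains it in between.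
\end{example}

\section{Entropy and positive harmonic functions}\label{sec:entropy}

\subsection{Where $T^2$ comes from, and who could attain it}\label{sec:mechanism}

For a positive harmonic function $P$ on $\mathbb H$ put
\[
\rho_P=\frac{y|\nabla P|}P,\qquad d\omega_P=P\,\frac{dA}y\qquad(\zeta=x+iy).
\]
The function $\partial P$ is holomorphic and $|\nabla P|=2|\partial P|$.

We shall replace the numbers $u_j$ by a smooth periodic function $U$ on the line, linear in $\nu$, and estimate $Z=\int w$, where $w=e^{TU}$ and the integral is over a period. Since $\log w=TU$, one has the identity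
\[
Z\log(\text{mean of }w)=T\int Uw-\operatorname{Ent}(w),\qquad\operatorname{Ent}(w)=\int w\log w-Z\log(\text{mean of }w).
\]
Both terms on the right are seen by the Poisson extension $P$ of $w$. The first is a pairing of $\nu$ with the Cauchy-type integral $\partial P$, namely $\int Uw=4\operatorname{Re}\int(-i\nu\,\partial P)\,dA\le2\int\rho_P\,d\omega_P$; this is the only place where $\|\nu\|_\infty\le1$ matters beyond bounded errors. The second is, by Green's formula, $\int\rho_P^2\,d\omega_P$. So $Z\log(\text{mean of }w)$ is at most the $\omega_P$-integral of $2T\rho_P-\rho_P^2=T^2-(\rho_P-T)^2$ over the heights $1/N\le y\le1$, and these heights have $\omega_P$-measure $Z\log N$. Dropping the square gives the exponent $T^2$.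

To attain $T^2$, we need two things at almost all scales: $\rho_P\equiv T$, and the alignment $-i\nu\,\partial P=|\partial P|$. The simplest function with $\rho\equiv T$ is $y^T$, but
\[
\Delta y^T=T(T-1)y^{T-2},
\]
so it is harmonic only for $T=0$ and $T=1$. For $T=0$ the function is constant, as for $\nu=0$. For $T=1$ move the pole of $y$ from $\infty$ to $0$: the Poisson kernel $P=y/|\zeta|^2=\operatorname{Im}(-1/\zeta)$ has $\partial P=1/(2i\zeta^2)$, so $|\nabla P|=|\zeta|^{-2}$ and $\rho_P\equiv1$, and alignment forces $\nu=i|\partial P|/\partial P=-\zeta/\bar\zeta$. This is the power map of Example~\ref{ex:power}, which does attain the exponent $1$ at $T=1$. The next lemma shows that the obstruction met by $y^T$ is met by every candidate.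

\subsection{A rigidity lemma}

We need a gain at every position and scale, so we measure the defect on a unit Whitney square. Let $Q_0=[0,1]\times[1,2]$ and
\[
\delta(T)=\inf_P\ \frac1{\omega_P(Q_0)}\int_{Q_0}(\rho_P-T)^2\,d\omega_P ,
\]
the infimum taken over all positive harmonic functions on $\mathbb H$.

\begin{lemma}\label{lem:rigid}
$\delta(T)>0$ for $0<T<1$.
\end{lemma}

\begin{proof}
The quotient does not change when $P$ is multiplied by a constant, so we normalize $P(\frac12+\frac32i)=1$. By Harnack's inequality, on each compact subset of $\mathbb H$ the normalized functions are bounded above and below by positive constants. A locally bounded sequence of harmonic functions has a subsequence that converges locally uniformly together with its gradients, and the limit is again normalized, positive and harmonic. The quotient is continuous under this convergence, so the infimum is attained by some $P$.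

Suppose $\delta(T)=0$. Then $|\partial P|=TP/(2y)$ on $Q_0$. Since $T>0$, the holomorphic function $\partial P$ has no zeros on $Q_0$, so
\[
\log|\partial P|=\log\tfrac T2+\log P-\log y
\]
is harmonic in the interior of $Q_0$. Thus $\Delta\log P=\Delta\log y=-y^{-2}$. On the other hand $\Delta\log P=\Delta P/P-|\nabla P|^2/P^2=-T^2y^{-2}$. Hence $T=1$, a contradiction.
\end{proof}

The test functions $P=1$ and $P=y$ give $\delta(T)\le\min\{T^2,(1-T)^2\}$. So the gain degenerates at both ends, as Example~\ref{ex:power} requires.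

\subsection{The linear estimate}

\begin{proposition}\label{prop:linear}
There is an absolute constant $C\ge1$ such that $L_N(T)\le CN^{T^2-\delta(T)}$ for all $0<T<1$ and all $N=2^p$, $p\ge1$.
\end{proposition}

\begin{proof}
Fix $\nu$ with $\|\nu\|_\infty\le1$.

\emph{Step 1: truncation and periodization.} The number $u_j$ should feel the coefficient only at heights between $1/N$ and $1$, up to a bounded error. We discard the rest, which makes $U$ smooth, and we periodize, which removes boundary terms from Green's formula and makes the horizontal integrals of $P$ constant. The period $3$ leaves a margin of length $1$ on each side of $[0,1]$. Let $\Omega=(-1,2)\times(0,1)$, $S=[-1,2]\times[\frac1N,1]$ and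
\[
U(s)=-\frac2\pi\operatorname{Re}\int_S\nu(\zeta)\sum_{n\in\mathbb Z}\frac1{(\zeta+3n-s)^2}\,dA(\zeta),\qquad s\in\mathbb R .
\]
Since $\operatorname{Im}\zeta\ge1/N$ on $S$, the series and its $s$-derivatives converge uniformly for bounded $s$, so $U$ is smooth and $3$-periodic. We claim that
\begin{equation}\label{eq:claim}
\Big|u_j-N\int_{I_j}U\,ds\Big|\le C_0\qquad\text{with }C_0\text{ absolute}.
\end{equation}
Integration in $s$ gives $N\int_{I_j}(\zeta-s)^{-2}ds=N\big(\frac1{\zeta-x_j}-\frac1{\zeta-x_{j-1}}\big)=\kappa_j(\zeta)$, so the term $n=0$ reproduces the part $\int_S\nu\kappa_j\,dA$ of \eqref{eq:uj}. The left side of \eqref{eq:claim} is therefore at most $\frac2\pi$ times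
\[
\int_{\mathbb H\setminus\Omega}|\kappa_j-\kappa|\,dA+\int_\Omega|\kappa|\,dA+\int_{0<y<1/N}|\kappa_j|\,dA+\sup_{s\in[0,1]}\int_S\sum_{n\ne0}\frac{dA}{|\zeta+3n-s|^2}.
\]
In the first integral, $|\zeta-a|\ge\max\{1,|\zeta|-1\}\ge\frac{1+|\zeta|}3$ for $a\in[0,1]$, so
\[
|\kappa_j-\kappa|=\frac{|\zeta(x_j+x_{j-1}-1)-x_jx_{j-1}|}{|\zeta(\zeta-1)(\zeta-x_j)(\zeta-x_{j-1})|}\le\frac{81}{(1+|\zeta|)^3},
\]
which is integrable. The second integral is a finite constant. In the third, the substitution $\zeta\mapsto x_{j-1}+\zeta/N$ gives $\int_{0<y<1}|\kappa|\,dA$, which is finite because $|\kappa|=O(x^{-2})$ along the strip. In the fourth, $|\zeta+3n-s|\ge3|n|-2\ge|n|$ and $S$ has area at most $3$, so it is at most $3\sum_{n\ne0}n^{-2}$. This proves \eqref{eq:claim}. With $w=e^{TU}$ and $Z=\int_{-1}^2w\,ds$, Jensen's inequality on each $I_j$ gives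
\begin{equation}\label{eq:jensen}
\frac1N\sum_{j=1}^Ne^{Tu_j}\le e^{C_0}\frac1N\sum_{j=1}^NN\int_{I_j}e^{TU}ds\le e^{C_0}Z .
\end{equation}

\emph{Step 2: the pairing.} Let $P(\zeta)=\frac1\pi\int_{\mathbb R}\frac{y\,w(s)}{|\zeta-s|^2}\,ds$ be the Poisson extension of $w$, and write $\rho=\rho_P$, $\omega=\omega_P$. In terms of the rapidly decreasing Fourier coefficients $\hat w_n$ of $w$, with $\hat w_0=Z/3$, we have $P=\sum_n\hat w_ne^{2\pi inx/3}e^{-2\pi|n|y/3}$. So $P$ is $3$-periodic, smooth on $\overline{\mathbb H}$, bounded below by $\min w>0$, and $P-Z/3$ and its derivatives decay exponentially as $y\to\infty$. Moreover $\int_{-1}^2P(x+iy)\,dx=Z$ for all $y$, whence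
\begin{equation}\label{eq:mass}
\omega(S)=\int_{1/N}^1Z\,\frac{dy}y=Z\log N .
\end{equation}
From $\frac y{|\zeta-s|^2}=-\frac1{2i}\big(\frac1{\zeta-s}-\frac1{\bar\zeta-s}\big)$ we get $\partial P(\zeta)=\frac1{2\pi i}\int_{\mathbb R}\frac{w(s)}{(\zeta-s)^2}\,ds$. By the periodicity of $w$, $\sum_n\int_{-1}^2\frac{w(s)\,ds}{(\zeta+3n-s)^2}=\int_{\mathbb R}\frac{w(s)\,ds}{(\zeta-s)^2}=2\pi i\,\partial P(\zeta)$. Fubini's theorem gives
\begin{equation}\label{eq:pairing}
E:=\int_{-1}^2Uw\,ds=4\operatorname{Re}\int_S(-i\nu\,\partial P)\,dA\le2\int_S|\nabla P|\,dA=2\int_S\rho\,d\omega .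
\end{equation}

\emph{Step 3: the entropy.} Let $e(y)=\int_{-1}^2(P\log P)(x+iy)\,dx$. Since $P$ is harmonic, $\Delta(P\log P)=|\nabla P|^2/P$, and the integral of $\partial_x^2(P\log P)$ over a period vanishes. So $e''(y)=\int_{-1}^2|\nabla P|^2/P\,dx\ge0$. Integration by parts gives $\int_0^Yye''(y)\,dy=Ye'(Y)-e(Y)+e(0)$. As $Y\to\infty$, $Ye'(Y)\to0$ and $e(Y)\to Z\log\frac Z3$, while $e(0)=\int_{-1}^2w\log w\,ds=TE$. Therefore
\begin{equation}\label{eq:entropy}
\int_S\rho^2\,d\omega=\int_S\frac{y|\nabla P|^2}P\,dA\le\int_0^\infty ye''(y)\,dy=TE-Z\log\tfrac Z3 .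
\end{equation}
Combining \eqref{eq:entropy}, \eqref{eq:pairing} and completing the square,
\begin{equation}\label{eq:square}
Z\log\tfrac Z3\le\int_S(2T\rho-\rho^2)\,d\omega=T^2\omega(S)-\int_S(\rho-T)^2\,d\omega .
\end{equation}

\emph{Step 4: the gain on each square.} Since $N=2^p$, the rectangle $S$ is tiled by the squares $Q=[j2^{-n},(j+1)2^{-n}]\times[2^{-n},2^{1-n}]$ with $1\le n\le p$ and $-2^n\le j<2^{n+1}$. Such a square is the image of $Q_0$ under $\gamma(\zeta)=2^{-n}(\zeta+j)$. The function $\tilde P=P\circ\gamma$ is positive and harmonic on $\mathbb H$. Its gradient is $2^{-n}(\nabla P)\circ\gamma$, and $\gamma$ multiplies heights by $2^{-n}$, so $\rho_{\tilde P}=\rho\circ\gamma$. The change of variables multiplies $dA/y$ by the constant $2^{-n}$. Hence the $\omega$-average of $(\rho-T)^2$ over $Q$ equals the $\omega_{\tilde P}$-average of $(\rho_{\tilde P}-T)^2$ over $Q_0$, which is at least $\delta(T)$. Summing over the squares and using \eqref{eq:square} and \eqref{eq:mass}, we obtain $\log\frac Z3\le(T^2-\delta(T))\log N$.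 By \eqref{eq:jensen}, $C=3e^{C_0}$ works.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:small}]
By Lemmas~\ref{lem:submult} and~\ref{lem:linearize} and Proposition~\ref{prop:linear},
\[
\limsup_{k\to0}B_K(\pm T/k)\le T^2-\delta(T)+\frac{\log C}{\log N}
\]
for every $N=2^p$. As $C$ does not depend on $N$, we may let $N\to\infty$, and $\delta(T)>0$ by Lemma~\ref{lem:rigid}. At $t=\pm T/k$ we have $t(t-1)=T(T\mp k)/k^2$ and, by \eqref{eq:constants}, $t+c=(1-k^2\pm kT)/k^2$. The quotient is positive for $k<\min\{T,1-T\}$ and tends to $T^2$.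
\end{proof}

\section{Inversion, factorization and Legendre inequalities}\label{sec:rules}

To reach arbitrary $K$ we need rules that relate the spectra to each other. They all follow from Lemma~\ref{lem:sequence} and one pigeonhole principle.

\begin{lemma}\label{lem:pigeon}
Let $r_j\to0$, let $\mathcal I_j$ be nonempty finite sets, and let $W_j(I)>0$ and $\gamma_j(I)$, $I\in\mathcal I_j$, be real numbers with all $\gamma_j(I)$ in a fixed bounded interval. After passing to a subsequence there are nonempty $\mathcal I_j'\subset\mathcal I_j$ and a number $\gamma$ such that $\gamma_j(I)\to\gamma$ uniformly in $I\in\mathcal I_j'$ and $\sum_{\mathcal I_j'}W_j\ge r_j^{o(1)}\sum_{\mathcal I_j}W_j$.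
\end{lemma}

\begin{proof}
Cut the interval into $\lceil|\log r_j|\rceil=r_j^{o(1)}$ equal windows, and let $\mathcal I_j'$ consist of the $I$ with $\gamma_j(I)$ in a window of largest total weight. The windows shrink, and along a subsequence they converge to a point $\gamma$.
\end{proof}

\begin{lemma}\label{lem:rules}
Let $\alpha>0$.
\begin{enumerate}
\item[(a)] $F_K(1/\alpha)=F_K(\alpha)/\alpha$.
\item[(b)] If $K=K_1K_2$ with $K_1,K_2>1$, then $F_K(\alpha)\le\displaystyle\sup_{a\in[1/K_2,K_2]}\min\{F_{K_2}(a),\ aF_{K_1}(\alpha/a)\}$.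
\end{enumerate}
\end{lemma}

\begin{proof}
In both parts let $\phi$ be normalized with lift $h$ and $d=f_\phi(\alpha)\ge0$, and take an $(\alpha,d)$-sequence $(r_j,\mathcal I_j)$ for $h$. Maps with $f_\phi(\alpha)=-\infty$ need no discussion.

(a) At the scales $\varrho_j=r_j^\alpha$ the intervals $J=h(I)$ satisfy $|h^{-1}(J)|=\varrho_j^{1+o(1)}$ and $|J|=\varrho_j^{1/\alpha+o(1)}$, and their number is at least $\varrho_j^{-d/\alpha+o(1)}$. So $f_{\phi^{-1}}(1/\alpha)\ge d/\alpha$, and $F_K(1/\alpha)\ge F_K(\alpha)/\alpha$. Replacing $\alpha$ by $1/\alpha$ gives the reverse inequality.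

(b) We first factor $\phi$. Let $\nu$ be its coefficient and $\vartheta=\log K_1/\log K$. By (F2) there is a quasiconformal map $\phi_1$ of $\mathbb D$ onto itself that fixes $0$ and has coefficient $\nu_1=\frac\nu{|\nu|}\tanh(\vartheta\operatorname{artanh}|\nu|)$, with $\nu_1=0$ where $\nu=0$. Put $\phi_2=\phi\circ\phi_1^{-1}$. Since $\nu$ and $\nu_1$ have the same argument, (F1) and the subtraction formula for $\tanh$ show that the coefficient of $\phi_2$ has modulus $\tanh((1-\vartheta)\operatorname{artanh}|\nu|)$. As $\operatorname{artanh}k=\frac12\log K$, the map $\phi_i$ is $K_i$-quasiconformal. If $h_1$ is a lift of $\phi_1$, then $h_2=h\circ h_1^{-1}$ is a lift of $\phi_2$.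

The intermediate intervals $h_1(I)=h_2^{-1}(h(I))$ need not have a common size, but by \eqref{eq:holder} for $h_2^{-1}$ the exponents $\log|h_1(I)|/\log r_j$ lie in $[1/K_2-o(1),K_2+o(1)]$. By Lemma~\ref{lem:pigeon} with unit weights we may assume that $|h_1(I)|=r_j^{a+o(1)}$ for some $a\in[1/K_2,K_2]$. Then the intervals $h_1(I)$ at the scales $r_j$ form an $(a,d)$-sequence for $h_2$, and the intervals $I$ at the scales $r_j^a$ form an $(\alpha/a,d/a)$-sequence for $h_1$. So $d\le F_{K_2}(a)$ and $d\le aF_{K_1}(\alpha/a)$.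
\end{proof}

The two spectra are linked by a count: if $r^{-d}$ intervals have length $s=r^\alpha$ and image length $r$, they contribute $r^{-d}s(r/s)^t=s^{-\beta}$ to the $t$-th moment, with $d=t+\alpha(1-t+\beta)$. We need this relation in both directions.

\begin{lemma}\label{lem:legendre}
\begin{enumerate}
\item[(a)] If $t\le0$, then $F_K(\alpha)\le t+\alpha(1-t+B_K(t))$ for all $\alpha>0$.
\item[(b)] For all $t\in\mathbb R$, $\ B_K(t)\le\displaystyle\sup_{\alpha\in[1/K,K]}\Big(t-1+\frac{F_K(\alpha)-t}\alpha\Big)$.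
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\phi$ be normalized with lift $h$. We use Lemma~\ref{lem:means} with $N=2$.

(a) Let $d=f_\phi(\alpha)\ge0$, take an $(\alpha,d)$-sequence, and let $\epsilon_j\downarrow0$ satisfy $|I|\ge r_j^{\alpha+\epsilon_j}$ and $|h(I)|\le r_j^{1-\epsilon_j}$ on $\mathcal I_j$. Choose $n=n_j$ with $2^{-n}\le\frac12r_j^{\alpha+\epsilon_j}<2^{1-n}$, so that $2^n=r_j^{-\alpha+o(1)}$. Each $I\in\mathcal I_j$ has length at least $2\cdot2^{-n}$, so it contains a dyadic interval $I'$ of generation $n$. These $I'$ are distinct modulo $1$, and $|h(I')|\le r_j^{1-\epsilon_j}$. An upper bound for $|h(I')|$ is a lower bound for its $t$-th power because $t\le0$. Hence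
\[
\#\mathcal I_j\cdot2^{-n}\big(2^nr_j^{1-\epsilon_j}\big)^t\le S_n(t)\le2^{n(B_K(t)+o(1))},
\]
where $B_K(t)$ is finite by Lemma~\ref{lem:submult}. Taking logarithms and dividing by $|\log r_j|$ gives $d-\alpha+t\alpha-t\le\alpha B_K(t)$ in the limit.

(b) Let $\beta=\beta_\phi(t)$, which is finite by \eqref{eq:holder}. Choose generations $n_j\to\infty$ with $S_{n_j}(t)=s_j^{-\beta+o(1)}$, where $s_j=2^{-n_j}$. By \eqref{eq:holder} the exponents $\log|h(I)|/\log s_j$ of the intervals of generation $n_j$ lie in $[1/K-o(1),K+o(1)]$. Apply Lemma~\ref{lem:pigeon} with the terms of $S_{n_j}(t)$ as weights. We obtain $\gamma\in[1/K,K]$ and nonempty families $\mathcal I_j'$ with $|I|=s_j$, $|h(I)|=s_j^{\gamma+o(1)}$ and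
\[
\#\mathcal I_j'\cdot s_j^{1+t(\gamma-1)+o(1)}\ge s_j^{-\beta+o(1)} .
\]
Put $\alpha=1/\gamma\in[1/K,K]$ and $r_j=s_j^\gamma$. Then $\#\mathcal I_j'\ge r_j^{-d_0+o(1)}$ with $d_0=t+\alpha(1-t+\beta)$, and also $\#\mathcal I_j'\ge1$. So we have an $(\alpha,\max\{0,d_0\})$-sequence, whence $F_K(\alpha)\ge d_0$, that is, $\beta\le t-1+(F_K(\alpha)-t)/\alpha$.
\end{proof}

\section{Strict inequality for every $K$}\label{sec:strict}

\subsection{The function $G_K$}

Since $c\,(\sqrt K+1/\sqrt K)^2/4=\big(\frac{K+1}{K-1}\big)^2=1+c$, we have $c\,(\sqrt K+1/\sqrt K)=2\sqrt{c(1+c)}$, and the right side of (i) is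
\begin{equation}\label{eq:arc}
\mathcal E(\alpha)=-c\alpha+2\sqrt{c(1+c)\alpha}-c=\alpha-\big(\sqrt{(1+c)\alpha}-\sqrt c\big)^2=1-\big(\sqrt{c\alpha}-\sqrt{1+c}\big)^2 .
\end{equation}
The second form shows that $\mathcal E(\alpha)\le\alpha$ with equality only at $\alpha=\frac c{1+c}=1-k^2$. The third shows that $\mathcal E$ strictly increases up to $\alpha=\frac{1+c}c=\frac1{1-k^2}$, where it equals $1$, and then strictly decreases. Hence:
\begin{enumerate}
\item[(G1)] $G_K$ is continuous on $[\frac1K,K]$ and upper semicontinuous on $(0,\infty)$; it is strictly increasing on $[\frac1K,1]$ and strictly decreasing on $[\frac1{1-k^2},K]$.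
\item[(G2)] $G_K(1/\alpha)=G_K(\alpha)/\alpha$ for all $\alpha>0$. This holds for $\mathcal E$ by the first form in \eqref{eq:arc}, it holds for $\min\{\alpha,1\}$, and the ranges are symmetric under $\alpha\mapsto1/\alpha$.
\end{enumerate}

Dilatations multiply under factorization, so the numbers $k$ add by the rule $a\oplus b=\frac{a+b}{1+ab}=\tanh(\operatorname{artanh}a+\operatorname{artanh}b)$ on $(-1,1)$, which is commutative and associative; $K=K_1K_2$ means $k=k_1\oplus k_2$. We parametrize the arc $\mathcal E$ to fit this rule. Expanding the squares gives $1-(a\oplus b)^2=\frac{(1-a^2)(1-b^2)}{(1+ab)^2}$. For $l\in[0,1)$ put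
\begin{equation}\label{eq:param}
\alpha(l,k)=\frac{1-k^2}{(1+lk)^2}=\frac{1-(l\oplus k)^2}{1-l^2}.
\end{equation}
As $l$ increases from $0$ to $1$, this decreases from $1-k^2$ to $\frac{1-k}{1+k}=\frac1K$, so it covers $(\frac1K,1-k^2]$. At $\alpha=\alpha(l,k)$, \eqref{eq:constants} gives $\sqrt{(1+c)\alpha}-\sqrt c=\frac{\sqrt{1-k^2}}k\big(\frac1{1+lk}-1\big)=-l\sqrt\alpha$, so
\begin{equation}\label{eq:value}
G_K(\alpha(l,k))=(1-l^2)\,\alpha(l,k)=1-(l\oplus k)^2 .
\end{equation}

\subsection{The optimal splitting is unique}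

Insert the bounds $G_{K_1},G_{K_2}$ into Lemma~\ref{lem:rules}(b). The next lemma shows that the result is exactly $G_K(\alpha)$, and that it is reached at a single intermediate exponent.

\begin{lemma}\label{lem:split}
Let $l\in[0,1)$, $k=k_1\oplus k_2$ with $k_1,k_2\in(0,1)$, and put $\alpha=\alpha(l,k)$, $T=l\oplus k$, $l'=l\oplus k_1$, $a_*=\alpha(l',k_2)$. If $a\in[1/K_2,K_2]$ and
\[
\min\{G_{K_2}(a),\ aG_{K_1}(\alpha/a)\}\ge1-T^2,
\]
then $a=a_*$; and at $a=a_*$ both entries of the minimum equal $1-T^2=G_K(\alpha)$.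
\end{lemma}

\begin{proof}
Let $b_*=\alpha(l,k_1)$. Associativity gives $l'\oplus k_2=T$, so by \eqref{eq:param}
\[
a_*b_*=\frac{1-T^2}{1-l'^2}\cdot\frac{1-l'^2}{1-l^2}=\alpha .
\]
By \eqref{eq:value}, $G_{K_2}(a_*)=1-T^2$ and $G_{K_1}(b_*)/b_*=1-l^2=(1-T^2)/\alpha$, so $a_*G_{K_1}(\alpha/a_*)=1-T^2$ as well.

Now let $a$ be as in the statement. Since $a_*\le1-k_2^2<1$ and $G_{K_2}$ is strictly increasing on $[1/K_2,1]$, the inequality $G_{K_2}(a)\ge G_{K_2}(a_*)$ forces $a\ge a_*$. Put $b=\alpha/a$. By (G2),
\[
G_{K_1}(1/b)=\frac{aG_{K_1}(b)}{\alpha}\ge\frac{1-T^2}\alpha=G_{K_1}(1/b_*),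
\]
where $1/b_*\in[\frac1{1-k_1^2},K_1)$. Since $G_{K_1}$ is strictly decreasing on $[\frac1{1-k_1^2},K_1]$ and equals $-\infty$ beyond, $1/b\le1/b_*$, that is, $a\le a_*$.
\end{proof}

So it suffices to improve the bound for the second factor at the point $a_*$, and we are free to take $k_2$ small. The improvement must survive a supremum over $a$, so we keep track of upper semicontinuous majorants.

\begin{proposition}\label{prop:majorant}
For each $\alpha_0\in(\frac1K,1-k^2]\cup[\frac1{1-k^2},K)$ there is an upper semicontinuous function $\Gamma\colon(0,\infty)\to[-\infty,\infty)$ with $F_K\le\Gamma$ and $\Gamma(\alpha_0)<G_K(\alpha_0)$.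
\end{proposition}

\begin{proof}
Let first $\alpha_0=\alpha(l,k)$ with $l\in[0,1)$, and $T=l\oplus k$. Then $0<T<1$, where $T<1$ uses $l<1$, that is, $\alpha_0>1/K$. For $0<k_2<k$ define $k_1\in(0,1)$ by $k=k_1\oplus k_2$, and use the notation of Lemma~\ref{lem:split}.

\emph{The gain for the small factor.} Lemma~\ref{lem:legendre}(a) with $t=-T/k_2$ bounds $F_{K_2}$ by the affine function $\psi(a)=t+a(1-t+B_{K_2}(t))$. As $k_2\to0$ with $T$ fixed, $l'=\frac{T-k_2}{1-Tk_2}=T+O(k_2)$, so $a_*=\frac{1-k_2^2}{(1+l'k_2)^2}=1-2Tk_2+O(k_2^2)$. By Theorem~\ref{thm:small},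
\[
\limsup_{k_2\to0}\psi(a_*)=\limsup_{k_2\to0}\Big[a_*\big(1+B_{K_2}(-T/k_2)\big)-\frac T{k_2}(1-a_*)\Big]\le1+T^2-\delta(T)-2T^2 .
\]
Without the gain $\delta(T)$ the right side would be exactly $1-T^2=G_{K_2}(a_*)$; this is the reason for the choice of $t$. Fix $k_2$ so small that $\psi(a_*)<1-T^2$.

\emph{The majorant.} By Lemma~\ref{lem:rules}(b) and Theorem~\ref{thm:known}(i), (ii) for $K_1$ and $K_2$,
\[
F_K(\alpha)\le\Gamma(\alpha):=\sup_{a\in[1/K_2,K_2]}\Theta(a,\alpha),\qquad\Theta(a,\alpha)=\min\{G_{K_2}(a),\ \psi(a),\ aG_{K_1}(\alpha/a)\}.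
\]
By (G1), $\Theta$ is upper semicontinuous in $(a,\alpha)$, and $a$ ranges over a compact set, so the supremum is attained. The function $\Gamma$ is upper semicontinuous: if $\alpha_j\to\alpha$, $\Gamma(\alpha_j)$ converges, and $a_j$ are maximizers, then along a subsequence $a_j\to a$ and $\lim\Gamma(\alpha_j)\le\Theta(a,\alpha)\le\Gamma(\alpha)$. If we had $\Gamma(\alpha_0)\ge1-T^2$, a maximizer $a$ would equal $a_*$ by Lemma~\ref{lem:split}, contradicting $\psi(a_*)<1-T^2$. So $\Gamma(\alpha_0)<1-T^2=G_K(\alpha_0)$.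

If $\alpha_0\in[\frac1{1-k^2},K)$, take $\Gamma$ for the point $1/\alpha_0$ and put $\widetilde\Gamma(\alpha)=\alpha\Gamma(1/\alpha)$. It is upper semicontinuous, $F_K(\alpha)=\alpha F_K(1/\alpha)\le\widetilde\Gamma(\alpha)$ by Lemma~\ref{lem:rules}(a), and $\widetilde\Gamma(\alpha_0)<\alpha_0G_K(1/\alpha_0)=G_K(\alpha_0)$ by (G2).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:all}\textup{(a)}]
Proposition~\ref{prop:majorant} gives $F_K(\alpha_0)<G_K(\alpha_0)$ on the two half-open intervals. For $\alpha_0=1-k^2$ and $\alpha_0=\frac1{1-k^2}$, the function $G_K$ is continuous near $\alpha_0$, so $\Gamma-G_K$ is upper semicontinuous there and negative at $\alpha_0$, hence negative in a neighborhood of $\alpha_0$.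
\end{proof}

\subsection{From dimensions to moments}

The bound (iii) is what Lemma~\ref{lem:legendre}(b) produces from $G_K$, and again a single exponent is responsible.

\begin{lemma}\label{lem:vertex}
Let $t\in(-\frac2{K-1},0)\cup(1,\frac{2K}{K-1})$ and $V(\alpha)=t-1+\frac{G_K(\alpha)-t}\alpha$ on $[\frac1K,K]$. Then $V$ has the unique maximum point $\alpha_t=\frac{(c+t)^2}{c(1+c)}$, with value $H_K(t)$. Moreover $\alpha_t\in(\frac1K,1-k^2)$ if $t<0$, and $\alpha_t\in(\frac1{1-k^2},K)$ if $t>1$.
\end{lemma}

\begin{proof}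
By \eqref{eq:constants}, $\sqrt{\alpha_t}=(1-k^2+k^2t)/\sqrt{1-k^2}$. The numerator increases strictly with $t$ and equals $1-k$, $1-k^2$, $1$, $1+k$ at $t=-\frac{1-k}k,\,0,\,1,\,\frac{1+k}k$. So $\alpha_t$ equals $\frac1K$, $1-k^2$, $\frac1{1-k^2}$, $K$ at these points, which gives the location of $\alpha_t$.

On the ranges of (i), the first form in \eqref{eq:arc} with $x=\alpha^{-1/2}$ gives
\[
V=t-1-c+2\sqrt{c(1+c)}\,x-(c+t)x^2 .
\]
Since $c+t>0$, this is a strictly concave parabola with vertex $x=\sqrt{c(1+c)}/(c+t)=\alpha_t^{-1/2}$ and maximal value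
\[
t-1-c+\frac{c(1+c)}{c+t}=\frac{(t-1-c)(c+t)+c+c^2}{c+t}=\frac{t^2-t}{c+t}=H_K(t).
\]
So on the ranges of (i), $V<H_K(t)$ except at $\alpha_t$; in particular $V<H_K(t)$ at $1-k^2$ and $\frac1{1-k^2}$. On the range of (ii), $\frac{G_K(\alpha)-t}\alpha$ equals $1-\frac t\alpha$ for $\alpha\le1$ and $\frac{1-t}\alpha$ for $\alpha\ge1$. Both expressions decrease in $\alpha$ if $t<0$ and increase if $t>1$. So there $V\le V(1-k^2)$ or $V\le V(\frac1{1-k^2})$, respectively, and $V<H_K(t)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:all}\textup{(b)}]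
Pointwise strictness $F_K(\alpha_t)<G_K(\alpha_t)$ would not be enough, since exponents near $\alpha_t$ could still realize the supremum. Let $\Gamma$ be the majorant of Proposition~\ref{prop:majorant} for $\alpha_0=\alpha_t$, and let
\[
W(\alpha)=t-1+\frac{\min\{G_K(\alpha),\Gamma(\alpha)\}-t}\alpha,\qquad\alpha\in[\tfrac1K,K].
\]
By Lemma~\ref{lem:legendre}(b), $B_K(t)\le\sup W$. The function $W$ is upper semicontinuous on a compact interval, so the supremum is attained. By Lemma~\ref{lem:vertex}, $W(\alpha_t)<V(\alpha_t)=H_K(t)$, and $W\le V<H_K(t)$ elsewhere. Hence $B_K(t)<H_K(t)$.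
\end{proof}

\section{Equality near $\alpha=1$: Bernoulli measures}\label{sec:bernoulli}

It remains to prove the assertion on (ii) in Theorem~\ref{thm:all}(c). For $\alpha<1$, equality $f_\phi(\alpha)=\alpha$ asks that the arcs of size $r$ and mass $r^\alpha$ carry a share $r^{o(1)}$ of the total mass. Bernoulli measures have this property by the law of large numbers, with $\alpha$ their normalized entropy. The point is to find such measures whose distribution functions extend with dilatation close to $1$.

We use the Beurling--Ahlfors extension \cite{BA}. Let $g$ be an increasing homeomorphism of $\mathbb R$ that is \emph{$M$-quasisymmetric}: the ratio $\frac{g(x+\tau)-g(x)}{g(x)-g(x-\tau)}$ lies in $[M^{-1},M]$ for all $x\in\mathbb R$, $\tau>0$. For a suitable constant $\varrho>0$ depending on $M$, the formula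
\[
\Psi(x+iy)=\frac12\int_0^1\big[g(x+uy)+g(x-uy)\big]du+\frac{i\varrho}2\int_0^1\big[g(x+uy)-g(x-uy)\big]du
\]
defines an $M^2$-quasiconformal map of $\mathbb H$ onto itself with boundary values $g$.

\emph{The measures.} For $0\le s<\frac14$ let $(p_0,p_1,p_2,p_3)=(\frac14,\frac14+s,\frac14-s,\frac14)$. Let $\mu_s$ be the $1$-periodic measure on $\mathbb R$ that gives the $4$-adic interval in $[0,1]$ with digits $a_1\cdots a_n$ the mass $p_{a_1}\cdots p_{a_n}$. As all $p_a$ lie in $(0,\frac12)$, it has no atoms and full support. Let $g$ be the increasing homeomorphism with $g(0)=0$ and $g(x)-g(x')=\mu_s([x',x])$; then $g(x+1)=g(x)+1$.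

\emph{Quasisymmetry.} Two adjacent intervals of generation $n$ in $[0,1]$ have digits $\omega\,a\,3\cdots3$ and $\omega\,(a+1)\,0\cdots0$ for a common initial word $\omega$. If the tails have length $j$, the ratio of the masses is $\frac{p_a}{p_{a+1}}(\frac{p_3}{p_0})^j$, which stays bounded in $j$ only because $p_0=p_3$. It then takes the values $\frac1{1+4s}$, $\frac{1+4s}{1-4s}$, $1-4s$, all in $[\chi^{-1},\chi]$ with $\chi=\frac{1+4s}{1-4s}$. Adjacent intervals separated by an integer have digits $3\cdots3$ and $0\cdots0$, and equal masses.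

Fix an integer $J\ge3$. If $0<\tau<J$, choose $n\ge1$ with $J\le\tau4^n<4J$. At most $8J+2$ intervals of generation $n$ meet the interior of $[x-\tau,x+\tau]$. They are consecutive, so their masses differ by factors at most $\chi^{8J+2}$. Each half of $[x-\tau,x+\tau]$ contains at least $\tau4^n-2$ of them and is covered by at most $\tau4^n+2$ of them. Hence the ratio of the masses of the two halves, in either order, is at most
\[
\chi^{8J+2}\,\frac{\tau4^n+2}{\tau4^n-2}\le\chi^{8J+2}\,\frac{J+2}{J-2}.
\]
If $\tau\ge J$, the same count with unit intervals, all of mass $1$, gives the bound $\frac{J+2}{J-2}$. Choose $J$ with $\big(\frac{J+2}{J-2}\big)^2<K$, and then $s_K\in(0,\frac14)$ so small that $M=\chi^{8J+2}\frac{J+2}{J-2}$ satisfies $M^2\le K$ for $0\le s\le s_K$.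

\emph{The map of the disk.} For such $s$ the extension $\Psi$ is $K$-quasiconformal. Since $g(x+1)=g(x)+1$, the formula gives $\Psi(w+1)=\Psi(w)+1$, so $\Psi$ descends through $e^{2\pi iw}$ to a $K$-quasiconformal map of $\mathbb D\setminus\{0\}$ onto itself. From $g(x+uy)-g(x-uy)\ge2uy-1$ we get $\operatorname{Im}\Psi\ge\frac\varrho2(y-1)$, so this map tends to $0$ at $0$ and extends to a continuous bijection, hence a homeomorphism, of $\mathbb D$. By (F3) the extension is $K$-quasiconformal. Its inverse $\phi$ is normalized and has the lift $h=g^{-1}$.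

\emph{The spectrum.} Let $\alpha_s=-\sum_ap_a\log p_a/\log4$. Under $\mu_s$ the digits of a point of $[0,1]$ are independent with law $(p_a)$, and the logarithm of the mass of its interval of generation $n$ is $\sum_{j\le n}\log p_{a_j}$. By the law of large numbers there are $\epsilon_n\to0$ such that the intervals $J'\subset[0,1]$ of generation $n$ with $4^{-n(\alpha_s+\epsilon_n)}\le\mu_s(J')\le4^{-n(\alpha_s-\epsilon_n)}$ carry mass at least $\frac12$ for large $n$. There are at least $\frac124^{n(\alpha_s-\epsilon_n)}$ of them. The intervals $I=g(J')$ satisfy $|h(I)|=4^{-n}$ and $|I|=\mu_s(J')$, so they form an $(\alpha_s,\alpha_s)$-sequence at the scales $4^{-n}$. By Lemma~\ref{lem:sequence},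
\[
F_K(\alpha_s)\ge\alpha_s\qquad(0\le s\le s_K).
\]

\emph{Conclusion.} The function $s\mapsto\alpha_s$ is continuous, $\alpha_0=1$, and $\alpha_s<1$ for $s>0$ by the strict concavity of $-p\log p$. So every $\alpha\in[\alpha_{s_K},1]$ is of the form $\alpha_s$ with $0\le s\le s_K$, and $F_K(\alpha)\ge\alpha$ there. This interval lies in the range of (ii): $\alpha_{s_K}\ge\frac1K$ because $F_K(\alpha_{s_K})>-\infty$, and for $\frac1K\le\alpha<1-k^2$ bound (i) and \eqref{eq:arc} give $F_K(\alpha)\le\mathcal E(\alpha)<\alpha$. By (ii), $F_K(\alpha)=\alpha$ on $[\alpha_{s_K},1]$, and Lemma~\ref{lem:rules}(a) gives $F_K=1$ on $[1,1/\alpha_{s_K}]$. Thus equality holds in (ii) on $[\alpha_{s_K},1/\alpha_{s_K}]$, a neighborhood of $1$. This completes the proof of (c), and the last sentence of Theorem~\ref{thm:all} follows from (a), (b) and (c), because the sets named there exhaust the ranges of (i) and (iii). \qed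

\begin{thebibliography}{9}

\bibitem{Ahl} Ahlfors, \emph{Lectures on Quasiconformal Mappings}.

\bibitem{AIM} Astala, Iwaniec and Martin, \emph{Elliptic PDEs and Quasiconformal Mappings in the Plane}.

\bibitem{BA} Beurling and Ahlfors, Acta Math., 1956.

\bibitem{PS} Istv\'an Prause and Stanislav Smirnov, \emph{Quasisymmetric distortion spectrum}, arXiv:0910.4723 (2009).

\end{thebibliography}
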